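# A thin convex polygon that $n$ points cannot block

## Two lower bounds for blocking sets in convex position

**Theorem 1.** For every odd $n\ge 2.1\cdot 10^{8}$ there is a set $P$ of $n$ points in convex and general position such that every blocking set of $P$ has at least $n+1$ points.

**Theorem 2.** For every $n\ge 10^{10}$ (odd or even) there is a set $P$ of $n$ points in convex and general position such that every blocking set of $P$ has at least $(1+10^{-10})\,n$ points.

Here is what the words mean. Let $P$ and $Q$ be disjoint finite point sets in the plane.

**Definition (blocking).** $Q$ *blocks the edge* $p_1p_2$ (with $p_1,p_2\in P$) if every circle through $p_1,p_2$ contains at least one point of $P\cup Q$ in its interior. Equivalently, $p_1p_2$ is not an edge of any Delaunay triangulation of $P\cup Q$. $Q$ *blocks* $P$, or is a *blocking set* of $P$, if it blocks every edge spanned by $P$. The points of $Q$ may be anywhere, except that $Q\cap P=\emptyset$.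

**Definition (position).** $P$ is in *general position* if no three points of $P$ are on a line and no four on a circle. It is in *convex position* if its points are the vertices of a convex polygon.

So we add points until no two of the original points are Delaunay neighbors, and we ask how many are needed. The problem comes from Oswin Aichholzer, Thomas Hackl, Maarten Löffler, Alexander Pilz, Irene Parada, Manfred Scheucher and Birgit Vogtenhuber, "Blocking Delaunay Triangulations from the Exterior", arXiv:2210.12015 (2022). For general position it is known that at least $n$ points are always needed and that $\frac32n$ suffice. In convex and general position $\frac54 n$ suffice, and some sets in convex position need only $n$. The conjecture says that for points in convex position $n$ is always necessary and sufficient. With general position assumed, what was left is whether every $P$ in convex and general position can be blocked by exactly $n$ points.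

Theorem 1 says no: some polygons need an extra point. Theorem 2 says that the number of extra points can be forced to grow linearly in $n$, and it covers both parities. The proof uses none of the quoted bounds. The constants are not optimized, and no computation beyond pocket arithmetic is needed.

## Pencils of circles, nearest sites, and the angle at a Delaunay edge

We need a few textbook facts, in a form that tolerates cocircular points, because $Q$ is arbitrary.

**Fact 1 (the pencil of a segment).** Let $p\ne p'$, and call one side of the line $pp'$ the plus side. Let $B_t$ be the open disc with $p,p'$ on its boundary whose center is at signed distance $t$ from the midpoint of $pp'$, on the bisector, positive toward the plus side. Let $\theta(t)$ be the inscribed angle over $pp'$ on the plus arc of $\partial B_t$. It decreases continuously from $\pi$ to $0$ as $t$ runs from $-\infty$ to $\infty$, and the inscribed angle on the minus arc is $\pi-\theta(t)$. A point $x$ on the plus side is in $B_t$, on $\partial B_t$, or outside according to whether $\angle pxp'$ is $>$, $=$ or $<\theta(t)$; on the minus side compare with $\pi-\theta(t)$. So, as $t$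 increases, the part of $B_t$ on the plus side grows and the part on the minus side shrinks. The open segment $pp'$ lies in every $B_t$.

Consequence: if $q$ is on the plus side and $q'$ on the minus side, then *every circle through $p,p'$ has $q$ or $q'$ inside if and only if $\angle pqp'+\angle pq'p'>\pi$.* Indeed, $B_t$ misses both exactly if $\angle pqp'\le\theta(t)\le\pi-\angle pq'p'$, and $\theta$ takes every value in $(0,\pi)$.

Now let $V$ be a finite set of *sites*, not all on a line. For a point $z$ let $N(z)\subset V$ be the set of sites nearest to $z$. Points with $|N(z)|\ge3$ are *Voronoi vertices*; there are finitely many. The set of $z$ with $q,q'\in N(z)$, if it has more than one point, is a *Voronoi edge*. A *Delaunay triangulation* $T$ of $V$ is a triangulation of $\mathrm{conv}\,V$ with vertex set $V$ such that no triangle has a site in its open circumdisc. In particular, through the endpoints of each edge of $T$ there is a circle with no site inside. So *if $Q$ blocks $P$ and $V=P\cup Q$, then $T$ has no edge joining two points of $P$.*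

**Fact 2.** If $N(z)=\{q,q'\}$, then $qq'$ is an edge of every Delaunay triangulation $T$. If $|N(z)|\ge3$, the sides of the convex polygon with vertex set $N(z)$ are edges of every $T$. Hence $N(z)$ always induces a connected subgraph of $T$.

*Proof.* Let $N(z)=\{q,q'\}$ and $f(v)=|v-z|^2-d(z,V)^2$. On $V$ we have $f\ge0$, with equality only at $q,q'$, and $A(v)=|v|^2-f(v)$ is affine. Let $\mu$ be the midpoint of $qq'$, let $\delta$ be a triangle of $T$ containing $\mu$, and let $A_\delta$ be the affine function with $A_\delta(v)=|v|^2$ at the vertices of $\delta$. Emptiness of the circumdisc of $\delta$ says $|v|^2\ge A_\delta(v)$ for all sites. Write $\mu=\sum\lambda_iv_i$ with vertices $v_i$ of $\delta$, all $\lambda_i>0$, $\sum\lambda_i=1$. Then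
$$\sum\lambda_i|v_i|^2=A_\delta(\mu)=\tfrac12\big(A_\delta(q)+A_\delta(q')\big)\le\tfrac12(|q|^2+|q'|^2)=A(\mu)=\sum\lambda_iA(v_i).$$
So $\sum\lambda_if(v_i)\le0$, and all $v_i$ are in $\{q,q'\}$. Since $\mu$ is neither $q$ nor $q'$, both occur, and $qq'$ is an edge of $\delta$. If $|N(z)|\ge3$ and $qq'$ is a side of the polygon, move $z$ a little along the bisector of $qq'$, away from the side of $qq'$ on which the other points of $N(z)$ lie. The new point has exactly $q,q'$ as nearest sites, and the first part applies. $\square$

**Fact 3.** Let $e=qq'$ be an edge of $T$ in two triangles, with opposite angles $\alpha,\alpha'$, and put $w(e)=\pi-\alpha-\alpha'$. Then $w(e)\ge0$. Let $c_1,c_2$ be the circumcenters of the two triangles. If $c_1\ne c_2$, the Voronoi edge of $q,q'$ is the segment $c_1c_2$, and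
$$\angle c_1qc_2=w(e). \tag{1}$$

*Proof.* The second apex is not inside the circumcircle of the first triangle, so $\alpha'\le\pi-\alpha$ by Fact 1. If $c_1\neq c_2$, then for $z$ strictly between $c_1$ and $c_2$ the only nearest sites are $q,q'$, and beyond $c_1$ or $c_2$ the apex of the corresponding triangle is nearer. In the isosceles triangle $qc_1q'$, the ray $qc_1$ makes with $qq'$ the signed angle $\frac\pi2-\alpha\in(-\frac\pi2,\frac\pi2)$, counted toward the first triangle. The ray $qc_2$ makes the angle $\frac\pi2-\alpha'$, counted toward the second. The angle between them is $(\frac\pi2-\alpha)+(\frac\pi2-\alpha')=w(e)$. $\square$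

**Fact 4.** A triangulation of the inside of a simple polygon with $v$ vertices and $\iota$ interior vertices has $v-2+2\iota$ triangles. (Compare angle sums: $t\pi=(v-2)\pi+2\pi\iota$.)

## Triangles, squares, and where edge midpoints fail

Take $n=3$ and let $Q$ be the three edge midpoints. A midpoint lies on the open segment, so by Fact 1 it is inside every circle through the two endpoints. All three edges are blocked.

Take $n=4$ and start with the unit square $p_1=(0,0)$, $p_2=(1,0)$, $p_3=(1,1)$, $p_4=(0,1)$, again with the four edge midpoints. The sides are blocked. For the diagonal $p_1p_3$ use $q=(\frac12,0)$. The vectors to $p_1,p_3$ are $(-\frac12,0)$ and $(\frac12,1)$, so $\cos\angle p_1qp_3=-1/\sqrt5<0$ and the angle exceeds $\pi/2$. By symmetry the same holds for $(0,\frac12)$ on the other side, and for the other diagonal. The angles add to more than $\pi$, so by Fact 1 both diagonals are blocked. This is a strict inequality, so it survives a small perturbation into general position.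

The sensible first attempt is therefore: put one point on (or near) each hull edge. Midpoints block all $n$ hull edges, and one hopes that the diagonals take care of themselves. They do not on a thin strip. Let $H=10^4$, and let the long sides of $P$ be close to $a_i=(i,H)$ and $b_l=(100l,-H)$ for integers $i,l$, with everything else far to the left and right. Consider the disc with diameter $a_{100l}b_l$, far from the ends. All other points of $P$ on the two long sides, and all midpoints of edges there, have height $\pm H$ and horizontal offset at least $\frac12$ from the center $(100l,0)$. So their squared distance from the center is at least $H^2+\frac14$. They are strictly outside, also after a small perturbation. The edge $a_{100l}b_l$ is not blocked.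

This shows what must be changed. Some points of $Q$ must move inward: for example $(100l+\frac12,H-h)$ enters this disc as soon as $2Hh-h^2>\frac14$, so $h$ slightly above $\frac1{8H}$ is enough. But then the hull edge $a_{100l}a_{100l+1}$ is in danger. Its point sees it under the angle $\pi-2\arctan 2h<\pi$, and by Fact 1 there are circles through its endpoints, with large outer part, that miss this point. Something outside must hit these circles. In miniature: in an equilateral triangle with midpoints $q_2,q_3$ and $q_1$ moved slightly inside, a large disc through $p_1,p_2$ centered far outward misses $q_1,q_2,q_3$ and $p_3$, so $p_1p_2$ is unblocked. Inward motion has to be paid for by outward motion elsewhere.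

## An angle budget that does not grow with $n$

The payment can be measured exactly. Take an equilateral triangle $p_1p_2p_3$ of side $1$, and let $q_k$ be at small height $h>0$ outside the midpoint of the $k$-th edge. The hexagon $p_1q_1p_2q_2p_3q_3$ is convex. Cut it into the triangle $q_1q_2q_3$ and three triangles with one vertex $p_k$ each. Let $\Psi=\pi-\angle p_kq_kp_{k+1}=2\arctan2h$. The angle of the hexagon at each $p_k$ is $\frac\pi3+\Psi$, and the angles of $q_1q_2q_3$ are $\frac\pi3$. So each of the three edges $q_iq_j$ has $w=\pi-(\frac\pi3+\Psi)-\frac\pi3=\frac\pi3-\Psi$. For small $h$ this is positive, so we have the Delaunay triangulation, and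
$$\sum w(e)+\sum\Psi_k=\pi .$$

For a convex $n$-gon with one point $q_k$ per hull edge, the right side will again be $\pi$, not something that grows with $n$. Here $\Psi_k$ measures how far $q_k$ sticks out over its edge, and it is negative when $q_k$ is pushed in. We shall show three things about a long strip.

* Points pushed in need helpers outside, and this makes $\sum\Psi_k\ge0$ (with quantified surplus).
* If many edges in a row stick out noticeably, part of their outward motion is wasted: the surplus is positive.
* If an edge above and an edge below both do not stick out, then midway between the two sides there is a stretch where the nearest sites are points of $Q$. There a Voronoi edge of horizontal extent $dx$, at distance about $H$ from its two sites, is seen from them under an angle of about $dx/H$ or more. By (1) this angle is paid in $\sum w$.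

Each section of the strip pays a fixed amount, so a long strip exceeds the budget $\pi$.

## The strip: spacing $1$ above and $100$ below

This section fixes $P$. Let $M=100$, $H=10^4$, let $K\ge2\cdot10^6$ be an integer and $N=KM$. Let $S=\{(x,0):0\le x\le N\}$, and let $\mathcal C$ be the stadium curve of all points at distance exactly $H$ from $S$. It is $C^1$ and consists of two horizontal sides and two semicircles of radius $H$. The set $P_0\subset\mathcal C$ consists of

* $a_i=(i,H)$ for $0\le i\le N$ and $b_l=(lM,-H)$ for $0\le l\le K$;
* on each semicircle, points such that, going from the top side to the bottom side, the arc-length gaps are $f_j$ gaps of length $\ell_j$ followed by one gap of length $10$, where $f_j\ell_j=\pi H-10$ ($j=1,2$ for the two semicircles) and $f_j\in[15703,31405]$ is an integer.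

Since $\pi H-10=31405.9\ldots$, we have $\ell_j\in[1,2]$. The gaps along $\mathcal C$ are $1$ on top, then $\ell_j$, then $10$, then $100$ at the bottom, so *consecutive arc-length gaps have ratio at most $10$*. Semicircle $j$ contributes $f_j$ interior points, so
$$n:=|P_0|=101K+f_1+f_2+2 .$$
Which $n$ occur? For $n\ge202\,031\,408$ put $K=\lfloor(n-31408)/101\rfloor\ge2\cdot10^6$. Then $f_1+f_2=n-2-101K\in[31406,31506]$, and this can be split into two admissible values, because $2\cdot15703=31406$. So all such $n$ occur. **From now on, until Theorem 1 is proved, $n$ is odd.**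

**Perturbation.** Move $a_i$ up by $\eta\,i(N-i)$ and $b_l$ down by $\eta\,l(K-l)$. This makes the two long sides strictly convex. At all vertices other than $a_i$ $(0<i<N)$ and $b_l$ $(0<l<K)$ the polygon through $P_0$ already turns strictly. So for small $\eta>0$ we have a strictly convex polygon. A further small generic perturbation excludes four cocircular points (finitely many nonzero polynomials must not vanish) and keeps strict convexity, which is an open condition and excludes three collinear points. So there are sets $P$ in convex and general position arbitrarily close to $P_0$. We fix one that is close enough in the sense (C1)–(C6) below, and keep the names $a_i,b_l$.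

**Notation.** $p_1,\dots,p_n$ is $P$ in counterclockwise order (indices mod $n$), $e_k=p_kp_{k+1}$, $g_k=|e_k|$, $m_k$ is the midpoint of $e_k$, and $\varphi_k$ is the interior angle of the polygon at $p_k$. The *outer side* of $e_k$ is the open half-plane bounded by its line that contains no point of $P$; the *inner side* is the opposite open half-plane. An edge joining consecutive $a$'s (*top edge*) or consecutive $b$'s (*bottom edge*) is *flat*, with *nominal length* $g^0=1$ or $g^0=M$. The edge $a_ia_{i+1}$ lies *over* $[i,i+1]$, the edge $b_lb_{l+1}$ over $[lM,(l+1)M]$. Let $R=[0,N]\times[-H,H]$.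

The closeness requirements involve only $P$ and $P_0$:

* (C1) Every point of $P$ is within $10^{-3}$ of its point in $P_0$.
* (C2) $|g_k/g^0-1|\le10^{-5}$ for flat edges, all $g_k\le100.001$, and $\pi-\varphi\le0.01/H$ at every vertex between two flat edges of the same side.
* (C3) $\sum_j|\varphi_j(P)-\varphi_j(P_0)|\le10^{-4}$.
* (C4) The finitely many strict inequalities of Lemma 1 below, which we prove for $P_0$, hold for $P$.
* (C5) For every $v\in R$, the squared distance from $v$ to each point of $P$ differs by at most $10^{-3}$ from the squared distance to the corresponding point of $P_0$.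
* (C6) Take orthonormal coordinates $(c,-t)$ with origin at the left endpoint of a flat edge, the edge on the positive first axis, and the inner side below (for bottom edges this includes a reflection). For all $(x,y)\in R$ they differ, coordinate by coordinate, by at most $10^{-3}$ from $(x-i,-(H-y))$ for $a_ia_{i+1}$, and from $(x-lM,-(y+H))$ for $b_lb_{l+1}$.

All hold near $P_0$ by continuity, uniformly on the compact set $R$. We use (C1) in three ways. The interior points of the semicircles in $P_0$ have abscissa $<0$ or $>N$, so *every point of $P$ with abscissa in $(1,N-1)$ is an $a_i$ or a $b_l$*. For top and bottom edges, $|y(m_k)-H|\le0.1$ and $|y(m_k)+H|\le0.1$ respectively. And every $m_k$ has distance at most $1$ from $\mathcal C$, because for $P_0$ this distance is at most $0.1$ by the sagitta bound (2) below.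

## A chain of $n$ tangent discs

This section produces $n$ disjoint open discs, one over each hull edge, free of points of $P$. Each must contain a blocking point, and this pins down a blocking set of about $n$ points almost completely.

For $0<\beta<\pi$ let $D_k(\beta)$ be the open disc with $p_k,p_{k+1}$ on its boundary such that at either endpoint the tangent ray on the inner side makes angle $\beta$ with $e_k$. By the tangent–chord theorem, the inscribed angle over $e_k$ on the outer arc is $\beta$. If
$$\beta_{k-1}+\beta_k=\varphi_k,\qquad\beta_{k-1},\beta_k>0,$$
then the inner tangent rays of $D_{k-1}(\beta_{k-1})$ and $D_k(\beta_k)$ at $p_k$ coincide. The two discs lie on opposite sides of this common tangent line, since $p_{k-1}$ and $p_{k+1}$ do. So they are disjoint.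

*Examples.* For the equilateral triangle of side $1$ the system gives $\beta_k=\frac\pi6$: three discs of radius $1$, pairwise tangent at the vertices. For a quadrilateral the four equations force $\varphi_1+\varphi_3=\varphi_2+\varphi_4$, that is, $p_1,\dots,p_4$ cocircular, which general position forbids. This is why parity matters.

Since $n$ is odd, the system has exactly one solution: each $\beta_k$ is half of an alternating sum of all the $\varphi_j$. Put $D_k:=D_k(\beta_k)$, once we know that $0<\beta_k<\pi$. For $P_0$ let $\zeta_k$ be the central angle of the arc over $e_k$ ($\zeta_k=0$ on flat edges; $\zeta_k\le10/H=10^{-3}$ always). The chord makes angle $\zeta_k/2$ with the tangents of $\mathcal C$ at its ends, so $\varphi_k=\pi-(\zeta_{k-1}+\zeta_k)/2$, and the solution for $P_0$ is $\beta_k=\frac\pi2-\frac{\zeta_k}2\in[\frac\pi2-0.0005,\frac\pi2]$. By (C3) the solution for $P$ differs by at most $\frac12\cdot10^{-4}$. Hence, for $P$,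
$$\big|\beta_k-\tfrac\pi2\big|\le10^{-3},\qquad\varphi_k>3.1\qquad\text{for all }k.$$
The center of $D_k$ has distance $\frac{g_k}2|\cot\beta_k|$ from $m_k$, and the radius is $\frac{g_k}{2\sin\beta_k}$. So every point of $\overline{D_k}$ has distance at most $\frac{1+|\cos\beta_k|}{2\sin\beta_k}g_k\le0.51g_k$ from $m_k$. With closed balls $B(\cdot,\cdot)$,
$$\overline{D_k}\subset B(m_k,0.51g_k),\qquad0.51g_k<52 .$$

Adjacent discs are disjoint by tangency. The next lemma handles the others.

**Lemma 1.** For nonadjacent $k\ne j$ the balls $B(m_k,0.51g_k)$ and $B(m_j,0.51g_j)$ are disjoint. $B(m_k,0.51g_k)$ contains no point of $P$ except possibly $p_k,p_{k+1}$.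

*Proof.* These are finitely many strict inequalities between continuous functions of the points, so by (C4) it suffices to treat $P_0$. Let $d$ be arc distance on $\mathcal C$.

**Step 1.** *To compare chords and arcs, we show: for $X,Y\in\mathcal C$, either $|XY|\ge0.19H$ or $|XY|\ge0.98\,d(X,Y)$.* Let $\bar X,\bar Y$ be the nearest points on $S$, and $\nu_X=(X-\bar X)/H$, $\nu_Y=(Y-\bar Y)/H$. The projection property gives $\nu_X\cdot(\bar Y-\bar X)\le0$ and $\nu_Y\cdot(\bar X-\bar Y)\le0$, so $(\bar X-\bar Y)\cdot(\nu_X-\nu_Y)\ge0$. Expanding the square of $X-Y=(\bar X-\bar Y)+H(\nu_X-\nu_Y)$,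
$$|XY|^2\ge|\bar X-\bar Y|^2+H^2|\nu_X-\nu_Y|^2 .$$
Suppose $|XY|<0.19H$. Then $|\bar X-\bar Y|<0.19H$, and the angle between the unit vectors $\nu_X,\nu_Y$ is less than $2\arcsin0.095<0.191$. So $X,Y$ are not on opposite horizontal sides (angle $\pi$), nor on different semicircles ($|\bar X-\bar Y|=N$). They are on the same or on adjacent pieces of $\mathcal C$, and going from one to the other along these pieces shows $d\le|\bar X-\bar Y|+H\angle(\nu_X,\nu_Y)<0.4H$. Along this arc the tangent turns by less than $0.191$, so it deviates by at most $0.2$ from the tangent at the arc's midpoint. Projecting on that tangent, $|XY|\ge d\cos0.2\ge0.98d$.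

**Step 2.** *We bound $|m_km_j|$ and $|m_kp_j|$ from below.* Let $\lambda_k$ be the arc length over $e_k$ and $\hat m_k$ the midpoint of that arc. Then $g_k\le\lambda_k\le100$, and on a semicircle the sagitta is $H(1-\cos\frac{\zeta_k}2)\le H\zeta_k^2/8$, so
$$|m_k-\hat m_k|\le\lambda_k\zeta_k/8\le0.001\lambda_k \tag{2}$$
(it is $0$ on flat edges, and at most $10\cdot10^{-3}/8<0.1$ otherwise). Let $k,j$ be nonadjacent. In either direction, the gaps between the two arcs include a neighbor of each. By the ratio bound they have total length at least $\max(\lambda_k,\lambda_j)/10\ge(\lambda_k+\lambda_j)/20$. So $d(\hat m_k,\hat m_j)\ge0.55(\lambda_k+\lambda_j)$. By Step 1 and (2), either $|m_km_j|\ge(0.539-0.001)(\lambda_k+\lambda_j)>0.51(g_k+g_j)$, or $|m_km_j|\ge0.19H-1>0.51\cdot200$. If $p_j\ne p_k,p_{k+1}$, then $d(\hat m_k,p_j)\ge\frac{\lambda_k}2+\frac{\lambda_k}{10}=0.6\lambda_k$. So $|m_kp_j|\ge0.587\lambda_k>0.51g_k$ or $|m_kp_j|\ge0.19H-1>51\ge0.51g_k$. $\square$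

Since $p_k,p_{k+1}\in\partial D_k$, we conclude: *$D_1,\dots,D_n$ are pairwise disjoint and contain no point of $P$.* We record three more properties of position.

First, points of $S$ have distance $H$ from $\mathcal C$, so at least $H-1>52$ from every $m_k$:
$$\overline{D_k}\cap S=\emptyset\quad\text{for all }k. \tag{3}$$

Second,
$$D_j\cap e_k=\emptyset\quad(k\ne j). \tag{4}$$
For nonadjacent edges this follows from Lemma 1, as $e_k\subset B(m_k,0.51g_k)$. For $k=j+1$: $D_j$ lies in the open half-plane bounded by its tangent at $p_{j+1}$, whose inward normal makes angle $|\frac\pi2-\beta_j|\le10^{-3}$ with $p_{j+1}\to p_j$. So the normal makes an angle of at least $3.1-10^{-3}>\frac\pi2$ with $p_{j+1}\to p_{j+2}$, and $e_{j+1}$ does not meet that half-plane. The case $k=j-1$ is symmetric.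

Third,
$$\text{the part of }D_j\text{ not on the outer side of }e_j\text{ lies in }\mathrm{conv}\,P. \tag{5}$$
By (4), $D_j\cap\partial\,\mathrm{conv}P$ is the open chord $e_j$. The part of $D_j$ on the inner side of $e_j$ is convex, avoids $\partial\,\mathrm{conv}P$, and contains interior points of $\mathrm{conv}P$ near $e_j$. So it lies in $\mathrm{conv}P$.

## A polygon $\Gamma$ that alternates between $P$ and $Q$

This section describes what a blocking set $Q$ of size close to $n$ looks like, and builds the closed polygon in which we sum angles.

Let $Q$ block $P$, and put $r:=|Q|-n$. The circle $\partial D_k$ passes through $p_k,p_{k+1}$ and $D_k\cap P=\emptyset$, so $D_k\cap Q\ne\emptyset$. By disjointness $r\ge0$.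

**Definition (simple, bad).** $D_k$ (and $k$) is *simple* if $D_k$ contains exactly one point of $Q$, which is then called $q_k$. A point of $Q$ is *bad* if it is in no $D_k$ or in a non-simple one.

Let $c_k'=|D_k\cap Q|\ge1$, and let $o'$ be the number of points of $Q$ in no disc. Then $\sum_k(c'_k-1)+o'=r$. For non-simple $k$ we have $c'_k\le2(c'_k-1)$. Therefore
$$\#\{\text{bad points}\}\le2r,\qquad\sum_{k\text{ non-simple}}c'_k\le2r. \tag{6}$$
On a first reading take $r=0$: all discs are simple and there are no bad points.

Let $T$ be a Delaunay triangulation of $P\cup Q$. No edge of $T$ joins two points of $P$.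

**Lemma 2.** $T$ contains a simple path from $p_k$ to $p_{k+1}$ whose intermediate vertices, at least one, all lie in $D_k\cap Q$. If $D_k$ is simple, the path is $p_kq_kp_{k+1}$.

*Proof.* We walk through $D_k$ and watch the nearest sites. Let $c$ be the center of $D_k$ and let $z(t)$, $t\in[0,1]$, run straight from $p_k$ to $c$ and then straight to $p_{k+1}$. If $z\ne c$ is on $p_kc$, then $N(z)$ is contained in the closed ball $B(z,|zp_k|)\subset D_k\cup\{p_k\}$; similarly on $cp_{k+1}$. For $z=c$ we have $N(c)\subset D_k$, because $D_k\cap Q\ne\emptyset$. So $U:=\bigcup_tN(z(t))\subset(D_k\cap Q)\cup\{p_k,p_{k+1}\}$, and $p_k,p_{k+1}\in U$.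

We claim that $U$ is connected in $T$. Otherwise $U=U_1\sqcup U_2$ with $U_1,U_2\ne\emptyset$ and no $T$-edge between them. The sets $\{t:N(z(t))\cap U_i\ne\emptyset\}$ are closed (there the distance to $U_i$ equals the distance to all sites), nonempty, and cover $[0,1]$. So they share some $t$. Then $N(z(t))\subset U$ meets both $U_1$ and $U_2$, and it is connected in $T$ by Fact 2, a contradiction. Hence $U$ contains a simple path from $p_k$ to $p_{k+1}$. It has an intermediate vertex because $p_kp_{k+1}$ is not an edge of $T$. $\square$

Choose such a path for each $k$, and let $c_k$, $1\le c_k\le c'_k$, be its number of intermediate vertices. Let $\Gamma$ be the closed polygon formed by these paths. Its vertices are distinct, since the $D_k$ are disjoint and avoid $P$, and its edges are edges of $T$. So $\Gamma$ is simple.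

*Orientation.* Let $O=(N/2,0)\in S$, an interior point of $\mathrm{conv}P$. The part of $\Gamma$ from $p_k$ to $p_{k+1}$ lies in the convex set $\overline{D_k}$, as does $e_k$, and $O\notin\overline{D_k}$ by (3). So this part is homotopic to $e_k$ with fixed endpoints in the complement of $O$. Hence $\Gamma$ winds around $O$ once counterclockwise, like $\partial\,\mathrm{conv}P$. So $\Gamma$ is counterclockwise and $O$ is inside. By (3) $\Gamma\cap S=\emptyset$, so *all of $S$ is inside $\Gamma$*.

*Counting.* $\Gamma$ has $n$ vertices in $P$ and $n+s$ in $Q$, where $s=\sum(c_k-1)$. Let $\iota$ be the number of points of $Q$ strictly inside $\Gamma$. Since $|Q|=n+r$,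
$$s+\iota\le r. \tag{7}$$

**Definition ($\Psi_k$).** If $D_k$ is simple, let $|\Psi_k|:=\pi-\angle p_kq_kp_{k+1}$, with $\Psi_k>0$ if $q_k$ is on the outer side of $e_k$, $\Psi_k<0$ if on the inner side, and $\Psi_k=0$ if $q_k\in e_k$. If $D_k$ is not simple, let $\Psi_k$ be $c_k\pi$ minus the sum of the interior angles of $\Gamma$ at the $c_k$ path vertices.

For simple $k$ the interior angle of $\Gamma$ at $q_k$ is $\pi-\Psi_k$ in all cases. Indeed, $\Gamma$ is counterclockwise and the inner side is to the left of $p_k\to p_{k+1}$. If $q_k$ is on the outer side, then $\Gamma$ turns left at $q_k$ by $\Psi_k$; if it is on the inner side, $\Gamma$ turns right by $|\Psi_k|$. For non-simple $k$, $\Psi_k\ge c_k\pi-2\pi c_k=-\pi c_k$, and (6) gives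
$$\sum_{k\text{ non-simple}}\Psi_k\ge-2\pi r. \tag{8}$$

## The sum of the angle defects inside $\Gamma$

This is the budget. A $T$-edge is *strictly inside* $\Gamma$ if its relative interior is. Such an edge is in two triangles, both inside $\Gamma$.

**Lemma 3.** With $e$ running over the edges of $T$ strictly inside $\Gamma$ that join two points of $Q$ ("$QQ$-edges"),
$$\sum_ew(e)\le\pi(1+r)-\sum_{k=1}^n\Psi_k .$$

*Proof.* By Fact 4 there are $t=(2n+s)-2+2\iota$ triangles of $T$ inside $\Gamma$. Each has at most one vertex in $P$. Let $t_1$ of them have one such vertex and $t_0$ none.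

**Step 1.** *We compute the total angle $A_P$ of these triangles at points of $P$.* All points of $P$ are vertices of $\Gamma$, so $A_P$ is the sum of the interior angles of $\Gamma$ at $P$, that is, the full angle sum minus the angles at the path vertices:
$$A_P=(2n+s-2)\pi-\sum_k(c_k\pi-\Psi_k)=(n-2)\pi+\sum_k\Psi_k,$$
because $\sum c_k=n+s$.

**Step 2.** *We sum $\frac\pi2-(\text{opposite angle})$ over all pairs (triangle inside $\Gamma$, $QQ$-side of it), in two ways.* A triangle with a vertex in $P$ has one $QQ$-side, opposite that vertex. A triangle without has three, with opposite angles adding to $\pi$. So the sum is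
$$\tfrac\pi2(t_1+3t_0)-A_P-\pi t_0=\tfrac\pi2t-A_P=\pi\big(1+\tfrac s2+\iota\big)-\sum_k\Psi_k .$$
On the other hand, each $QQ$-edge strictly inside $\Gamma$ occurs twice and contributes $w(e)$. Each of the $\sum(c_k-1)=s$ $QQ$-edges on $\Gamma$ occurs once and contributes at least $-\frac\pi2$. Hence $\sum w(e)\le\pi(1+s+\iota)-\sum\Psi_k$, and (7) finishes the proof. $\square$

For $r=0$ we have $s=\iota=0$ and the computation gives equality, as in the equilateral triangle above.

## A point pushed inward needs a point outside

Lemma 3 alone is not enough, since negative $\Psi_k$ could enlarge the budget. This section shows that every negative $\Psi_k$ is covered by a positive one.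

**Lemma 4.** Let $D_k$ be simple with $\Psi_k<0$. There is $x\in Q$ on the outer side of $e_k$ with $\angle p_kxp_{k+1}\ge|\Psi_k|$. If $x$ is not bad, then $x=q_j$ with $D_j$ simple, $j\ne k$ and $\Psi_j>0$.

*Proof.* We use the circles that just miss $q_k$. Take the pencil $B_t$ of $e_k$ from Fact 1, with the outer side as plus side. Let $q_k\in\partial B_{t^*}$. As $q_k$ is on the inner side and in $D_k$, which belongs to the pencil, and as inner parts shrink, the part of $B_t$ not on the outer side is contained in $D_k$ for all $t\ge t^*$. For $t>t^*$ it does not contain $q_k$, hence no point of $P\cup Q$. But $e_k$ is blocked and the outer side contains no point of $P$. So for every $t>t^*$ the disc $B_t$ contains a point of $Q$ on the outer side. The outer parts are nested and $Q$ is finite, so one $x\in Q$ on the outer side lies in $B_t$ for all $t>t^*$. Hence $x\in\overline{B_{t^*}}$, and $\angle p_kxp_{k+1}$ is at least the inscribed angle of the outer arc of $\partial B_{t^*}$, which is $\pi-\angle p_kq_kp_{k+1}=|\Psi_k|$.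

If $x$ is not bad, $x=q_j$ for a simple $D_j$, and $j\ne k$ because $q_k$ is on the inner side of $e_k$. Since $q_j\notin\mathrm{conv}P$, (5) shows that $q_j$ is on the outer side of $e_j$, that is, $\Psi_j>0$. $\square$

For each simple $k$ with $\Psi_k<0$ choose one such $x$ and say that $k$ is *assigned to* $x$. If $x=q_j$ is not bad, write $k\to j$. For simple $j$ with $\Psi_j>0$ let
$$\Delta_j=\Psi_j-\sum_{k\to j}|\Psi_k|,\qquad\omega_{j,k}=\angle p_kq_jp_{k+1}.$$
So $\Delta_j$ is the surplus of $q_j$ after paying for everyone it helps.

**Lemma 5.** Let $j$ be simple with $\Psi_j>0$. Then $\Delta_j>\sum\omega_{j,k}\ge0$, the sum over all $k\ne j$ such that $q_j$ is on the outer side of $e_k$ and not $k\to j$. Moreover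
$$\sum_ew(e)+\sum_{j\text{ simple},\,\Psi_j>0}\Delta_j\le\pi(1+5r),\qquad\text{all terms on the left}\ge0, \tag{9}$$
where $e$ runs over the $QQ$-edges of $T$ strictly inside $\Gamma$.

*Proof.* **Step 1.** *We bound how much one outside point can see.* Let $x\notin\mathrm{conv}P$, and call $e_k$ *visible* from $x$ if $x$ is on its outer side. A ray from $x$ through a relative interior point of a visible edge first meets $\mathrm{conv}P$ there, since $\mathrm{conv}P$ is beyond the line of that edge. So distinct visible edges subtend disjoint open angular intervals at $x$. All of them are in the cone spanned from $x$ by $\mathrm{conv}P$, which has angle less than $\pi$.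

**Step 2.** *We apply this to $x=q_j$.* By (4) and $\Psi_j>0$ the point $q_j$ is outside $\mathrm{conv}P$: it is on the outer side of $e_j$. The edge $e_j$ is visible under the angle $\pi-\Psi_j$, so $\sum_{k\ne j\text{ visible}}\omega_{j,k}<\Psi_j$. All $k\to j$ are visible with $|\Psi_k|\le\omega_{j,k}$. Subtracting them gives the first claim.

**Step 3.** *We sum over all $k$.* If $x$ is bad and some $k$ is assigned to it, then $x\notin\mathrm{conv}P$, and by Step 1 the sum of $|\Psi_k|$ over all $k$ assigned to $x$ is less than $\pi$. There are at most $2r$ bad points by (6). With (8),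
$$\sum_k\Psi_k\ge\sum_{j\text{ simple},\,\Psi_j>0}\Delta_j-2\pi r-2\pi r,$$
and Lemma 3 gives (9). $\square$

From now on we look for lower bounds on the left side of (9).

## Three high edges in a row

**Definition (high).** A flat edge $e_k$ of nominal length $g^0$ with $D_k$ simple is *high* if $\Psi_k>\arctan(0.4g^0/H)$, and *non-high* otherwise.

To get a feeling for the size: if $q_k$ is above the middle of its edge, then $\Psi_k$ is about four times its height divided by the length. So "high" means height above about $10^{-5}$ for a top edge and above about $0.1$ for a bottom edge.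

This section shows that a run of high edges is wasteful: $q_k$ also looks at a neighboring edge, which does not need its help.

**Lemma 6.** Let $e_{k-1},e_k,e_{k+1}$ be three consecutive flat edges of the same side with simple discs. If all three are high, then $\Delta_k>0.06/H$.

*Proof.* Since $\arctan(0.4/H)>0.39/H$, we have $\Psi_k>0.39/H$. Let $\psi,\psi'$ be the angles of the triangle $p_kq_kp_{k+1}$ at $p_k,p_{k+1}$, so $\psi+\psi'=\Psi_k$. By symmetry let $\psi'\ge\Psi_k/2>0.195/H$ (otherwise use $e_{k-1}$ instead of $e_{k+1}$ below). Let $\theta=\angle p_kq_kp_{k+1}$.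

**Step 1.** *We show that $q_k$ is not much farther from $p_{k+1}$ than $g_k$.* Since $q_k\in D_k$ is on the outer side, $\theta\ge\beta_k\ge\frac\pi2-10^{-3}$, so $\psi'\le\frac\pi2+10^{-3}$. Let $\rho=|q_kp_{k+1}|$. If $\theta\ge\frac\pi2$, then $\rho\le g_k$. Otherwise $\rho=g_k\sin\psi/\sin\theta\le g_k/\cos10^{-3}$. So $\rho\le g_k/\cos10^{-3}$ in all cases.

**Step 2.** *We locate $q_k$ relative to $e_{k+1}$.* Let $\tau=\pi-\varphi_{k+1}\in(0,0.01/H]$, see (C2), and $\xi=\psi'-\tau\in[0.185/H,\frac\pi2+10^{-3}]$. The extension of $e_{k+1}$ beyond $p_{k+1}$ makes angle $\tau$ with $p_{k+1}\to p_k$, on the outer side of $e_k$. The ray $p_{k+1}q_k$ makes angle $\psi'$ with $p_{k+1}\to p_k$ on the same side. So it makes angle $\xi\in(0,\pi)$ with that extension, on the outer side of $e_{k+1}$. Hence $q_k$ is on the outer side of $e_{k+1}$, and the triangle $q_kp_{k+1}p_{k+2}$ has angles $\omega:=\omega_{k,k+1}$ at $q_k$, $\pi-\xi$ at $p_{k+1}$, and $\xi-\omega$ at $p_{k+2}$. The law of sines, Step 1 and (C2) give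
$$\sin\omega=\frac{g_{k+1}}\rho\sin(\xi-\omega)\ge0.99\sin(\xi-\omega).$$

**Step 3.** *We conclude $\omega\ge\xi/3$.* Suppose $\omega<\xi/3$, and let $u=\xi/3\le0.524$. Then $\xi-\omega\in[2u,3u]$, and by concavity of $\sin$ on $[0,\pi]$
$$\sin(\xi-\omega)\ge\min(\sin2u,\sin3u)=\sin u\cdot\min(2\cos u,\,3-4\sin^2u)\ge1.7\sin u .$$
So $\sin\omega\ge0.99\cdot1.7\sin u>\sin u$, which contradicts $\omega<u$. Hence $\omega\ge\xi/3>0.06/H$.

**Step 4.** *The angle $\omega$ is surplus.* As $\Psi_{k+1}>0$, the index $k+1$ is not assigned to anything, in particular not $k+1\to k$. Lemma 5 gives $\Delta_k>\omega>0.06/H$. $\square$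

## Two opposite edges that are not high

We turn to edges whose point does not stick out much. First we show that deep in the strip, below a definite part of such an edge, its blocking point is nearer than its endpoints. The threshold $0.4$ is chosen below $\frac12$ for this purpose: in the first case below the interval has length about $\frac g2-0.4g^0$.

**Lemma 7.** Let $e_k$ be a flat non-high edge of nominal length $g^0$, and $g=g_k$. Use orthonormal coordinates in which the endpoints of $e_k$ are $p=(0,0)$ and $p'=(g,0)$ and the inner side is below. There is an open interval $J\subset(0,g)$ of length at least $0.09g^0$ such that for all $c\in J$ and $M-1\le t\le H+2$, the point $(c,-t)$ is strictly closer to $q_k$ than to $p$ and to $p'$.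

*Proof.* Let $q_k=(s,h)$, $s'=g-s$, $c'=g-c$. Expanding squared distances, the two conditions are
$$s^2-2cs+h^2+2th<0,\qquad s'^2-2c's'+h^2+2th<0. \tag{10}$$
We have $|h|\le0.51g<52$. The center of $D_k$ is $(g/2,y_1)$ with $|y_1|=\frac g2|\cot\beta_k|\le0.001g$, and $q_k\in D_k$ means
$$s^2+h^2<gs+2hy_1\le gs+2|h||y_1|. \tag{11}$$

**Case $h>0$.** Let $\psi,\psi'$ be the angles of the triangle $pq_kp'$ at $p,p'$. Then $0<\psi+\psi'=\Psi_k\le\arctan\mu$ with $\mu=0.4g^0/H$. So both angles are acute, $s,s'>0$, $\tan\psi=h/s$, $\tan\psi'=h/s'$, $\tan\psi+\tan\psi'\le\tan\Psi_k\le\mu$, and $h=s\tan\psi\le g\mu<1$. Dividing (10) by $2s$ and $2s'$, the conditions become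
$$\tfrac s2+\big(\tfrac h2+t\big)\tan\psi<c<\tfrac{g+s}2-\big(\tfrac h2+t\big)\tan\psi' .$$
They are most restrictive for $t=H+2$. This leaves an open interval in $(0,g)$ of length at least $\frac g2-(H+3)\mu\ge0.4999g^0-0.4002g^0\ge0.09g^0$.

**Case $h\le0$, $0\le s\le g$.** Let $J=(\frac s2,\frac{g+s}2)$, of length $\frac g2$. For $c\in J$ we have $s(s-2c)\le0$ and, as $c'>s'/2$, also $s'(s'-2c')\le0$. Moreover $h^2+2th=|h|(|h|-2t)\le0$, strictly if $h<0$, since $2t\ge198>52$. If $h=0$, then $q_k$ is on the open chord, $0<s<g$, and the first two inequalities are strict. So (10) holds.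

**Case $h\le0$, $s<0$** (the case $s>g$ is symmetric). By (11), $s^2+h^2+g|s|<2|h||y_1|$. So $h<0$, and $|s|<2\cdot0.51g\cdot0.001<0.0011g$. Let $J=(0,\frac{g+s}2)$, of length greater than $0.49g$. For $c\in J$ we have $2c<g$, so
$$s^2+h^2+2c|s|-2t|h|<2|h||y_1|-2t|h|<0,$$
which is the first condition. Since $c'>s'/2$, also $s'(s'-2c')+|h|(|h|-2t)<0$. $\square$

Now translate to the coordinates of the strip. By (C6), shrinking $J$ by $10^{-3}$ on both sides, we obtain: a non-high top edge $a_ia_{i+1}$ has an open interval $I_i\subset(i,i+1)$ of length at least $0.08$, and a non-high bottom edge $b_lb_{l+1}$ has an open interval $I'_l\subset(lM,(l+1)M)$ of length at least $8$ (the inclusions use $g\le1.00001$ and $g\le100.001$), such that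

$$\begin{gathered}\text{for }x\in I_i\ (\text{resp. }I'_l)\text{, every point }(x,y)\text{ with }|y|\le H-M\text{ whose vertical distance}\\ \text{to the line }y=H\ (\text{resp. }y=-H)\text{ is at most }H+1\text{ is strictly closer}\\ \text{to the blocking point of that edge than to both its endpoints.}\end{gathered}\tag{12}$$
(The vertical distance is at least $M$, so the local coordinate $t$ is in $[M-1,H+2]$.)

**Definition (blocks).** The bottom edges $b_lb_{l+1}$ with $200\le l\le K-201$ lie over $[2H,N-2H]$. Partition them into $B=\lfloor(K-400)/3\rfloor$ *blocks* of three consecutive ones, dropping at most two edges. A block over $[x_1,x_1+3M]$ is *clean* if no bad point has abscissa in $[x_1-2H,x_1+3M+2H]$.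

In a clean block, the discs of its three bottom edges and of all top edges over $[x_1,x_1+3M]$ are simple. Indeed all points of these discs have abscissas in $[x_1-100,x_1+3M+100]$, and every point of $Q$ in a non-simple disc is bad.

**Lemma 8.** Let $b_lb_{l+1}$ be a non-high bottom edge of a clean block and $a_ia_{i+1}$ a non-high top edge over this block, with $I_i\subset I'_l$. For all but finitely many $x_0\in I_i$, the segment $\sigma=\{x_0\}\times[-H+M,H-M]$ contains a point $z$ in the relative interior of a non-vertical Voronoi edge of $P\cup Q$ dual to a $QQ$-edge $e=qq'$ of $T$ strictly inside $\Gamma$, with $y(q)\ge0>y(q')$ and $|zq|<H+1$, where $q$ has distance at least $H-27$ from the bisector of $q,q'$.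

*Proof.* **Step 1.** *We show that the points of $P$ are nowhere nearest on $\sigma$: every $v=(x_0,y)\in\sigma$ is strictly closer to $Q$ than to $P$, and $d(v,P)<H+1$.* We use (C5) throughout. The nearer of the top and bottom sides offers a point of $P$ at squared distance at most $H^2+\frac{M^2}4+10^{-3}<(H+1)^2$, so $d(v,P)<H+1$. Since $2H\le x_0\le N-2H$, all points of $P$ other than the $a$'s and $b$'s have distance greater than $H+1$ from $v$. In $P_0$, the squared distance from $v$ to a top point other than $a_i,a_{i+1}$ exceeds that to the nearer of these two by at least $1$: for $j\ge i+2$,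
$$(j-x_0)^2-(i+1-x_0)^2=(j-i-1)(j+i+1-2x_0)\ge1,$$
and similarly on the left. At the bottom the excess over the nearer of $b_l,b_{l+1}$ is at least $M^2$. So every nearest point of $P$ is one of $a_i,a_{i+1},b_l,b_{l+1}$.

If a nearest one is a top point, then $(H-y)^2\le(H+y)^2+\frac{M^2}4+2\cdot10^{-3}$. So $4Hy\ge-2500.002$, hence $y\ge-0.1$, and the vertical distance to $y=H$ is at most $H+1$. By (12) the blocking point of $a_ia_{i+1}$ is strictly closer. If a nearest one is a bottom point, then $(H+y)^2\le(H-y)^2+\frac14+2\cdot10^{-3}$, so $y\le0.1$, and (12) applies to $b_lb_{l+1}$, because $x_0\in I'_l$.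

**Step 2.** *We find $z$ by continuity.* Let $Q^+,Q^-$ be the sets of points of $Q$ with $y\ge0$ and $y<0$. The top end of $\sigma$ has distance less than $M+1$ to $P$, so by Step 1 all its nearest sites are points of $Q$ with $y>H-2M-1>0$, that is, in $Q^+$. The bottom end has distance less than $1.2M$ to $P$, as $M^2+\frac{M^2}4+10^{-3}<(1.2M)^2$. So all its nearest sites are in $Q^-$. By the intermediate value theorem there is $z\in\sigma$ with
$$d(z,Q^+)=d(z,Q^-)=d(z,P\cup Q)<d(z,P)<H+1 .$$
Let $q\in Q^+$, $q'\in Q^-$ attain this. Exclude the finitely many $x_0$ that are abscissas of Voronoi vertices. Then $N(z)=\{q,q'\}$, so $z$ is in the relative interior of the Voronoi edge of $q,q'$, and $qq'$ is an edge of $T$ by Fact 2.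

**Step 3.** *We locate $q$ and $q'$.* Their abscissas differ from $x_0$ by less than $H+1$. So they lie in $[H-1,N-H+1]$, and, the block being clean, $q$ and $q'$ are not bad. Thus $q=q_j$ for a simple $D_j$, and $p_j,p_{j+1}$ are within $1.01g_j\le102$ of $q$. Their abscissas are in $(1,N-1)$, so they are $a$'s or $b$'s. As $|p_jp_{j+1}|<102$ they are on the same side, so $e_j$ is flat. Since $y(q)\ge0$, it is a top edge, and $|y(q)-H|\le0.1+0.52<1$. In the same way $q'$ belongs to a bottom edge, and $|y(q')+H|\le0.1+51.1<52$. So $y(q)-y(q')\ge2H-53$. Hence the bisector of $q,q'$ is not vertical and has distance $\frac12|qq'|\ge H-27$ from $q$. Also $q$ and $q'$ lie in different discs.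

**Step 4.** *We show that $qq'$ is strictly inside $\Gamma$.* Every $QQ$-edge of $\Gamma$ joins two points of the same $D_k$, since it is on a path of Lemma 2. So $qq'$ is not an edge of $\Gamma$, and as an edge of $T$ its relative interior is disjoint from $\Gamma$. It crosses the $x$-axis in a point $(x,0)$ with $H-1\le x\le N-H+1$. This point is in $S$, hence inside $\Gamma$. So $qq'$ is strictly inside $\Gamma$. $\square$

The next statement converts length along the strip into angle defect.

**Corollary 9.** If $X$ is a finite union of disjoint intervals $I_i$ as in Lemma 8 (possibly from different clean blocks), with total length $|X|$, then $\sum_ew(e)\ge0.99|X|/H$, the sum over the $QQ$-edges of $T$ strictly inside $\Gamma$.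

*Proof.* Let $\mathcal E$ be the set of non-vertical Voronoi edges $E$ dual to $QQ$-edges $e=qq'$ of $T$ strictly inside $\Gamma$ with $y(q)\ge0>y(q')$ and $\mathrm{dist}(q,\mathrm{line}(E))\ge H-27$. For $E\in\mathcal E$ let $X_E$ be the set of $x\in X$ such that $E$ has a point with abscissa $x$ and this point has distance less than $H+1$ from $q$. As $E\cap\{z:|zq|<H+1\}$ is convex, its projection to the $x$-axis is an interval, so $X_E$ is a finite union of intervals. By (1), $w(e)$ is the angle subtended by $E$ at $q$. In terms of arc length $\ell$ on $E$,
$$w(e)=\int_E\frac{\mathrm{dist}(q,\mathrm{line}(E))}{|zq|^2}\,d\ell(z)\ge\frac{H-27}{(H+1)^2}|X_E|\ge\frac{0.99}H|X_E|,$$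
because $d\ell\ge dx$, and $\frac{(H-27)H}{(H+1)^2}>0.99$. By Lemma 8 the sets $X_E$, $E\in\mathcal E$, cover $X$ up to finitely many points. Different $E$ belong to different $e$, and all $w(e)\ge0$, so summing gives the claim. $\square$

## Every clean stretch of length $300$ costs $0.06/H$

This section adds up the costs. *Every clean block contributes at least $0.06/H$ to the left side of (9).* Consider a clean block.

* If all three bottom edges are high, Lemma 6 gives $\Delta_j>0.06/H$ for the middle one.
* Otherwise some bottom edge $b_lb_{l+1}$ in the block is non-high. Its interval $I'_l$ has length at least $8$, so it contains $[i-1,i+2]$ for some integer $i$. If the three top edges over $[i-1,i+2]$ are all high, Lemma 6 gives $\Delta_j>0.06/H$ for the middle one.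
* Otherwise one of these top edges, say $a_{i'}a_{i'+1}$, is non-high, and $I_{i'}\subset(i',i'+1)\subset I'_l$ has length at least $0.08$. By Corollary 9, such intervals contribute $0.99\cdot0.08/H>0.06/H$ each to $\sum w(e)$.

Different blocks use different indices $j$ and disjoint intervals, so the contributions add up. The unequal spacing is used in the second item: the interval below a single bottom edge is long enough to contain three whole top edges. With equal spacing, nothing in this argument would force an interval $I_i$ above to lie in, or even to meet, an interval $I'_l$ below.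

*How many blocks are clean?* A bad point of abscissa $u$ spoils the block over $[x_1,x_1+3M]$ only if $x_1\in[u-3M-2H,u+2H]$. The values $x_1$ are spaced by $3M$, so at most $\frac{4H+3M}{3M}+1<136$ blocks are spoiled. There are at most $2r$ bad points, so at least $B-272r$ blocks are clean, and (9) gives
$$\frac{0.06}H(B-272r)\le\pi(1+5r). \tag{13}$$

**Proof of Theorem 1.** Let $n\ge2.1\cdot10^8$ be odd. Then $n\ge202\,031\,408$, so the construction applies with $K\ge2\cdot10^6$, and $B\ge\lfloor1\,999\,600/3\rfloor=666\,533$. If $P$ had a blocking set with at most $n$ points, then $r=0$ (as $r\ge0$ always), and (13) would give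
$$\pi\ge\frac{0.06\cdot666\,533}{10^4}>3.99,$$
a contradiction. So every blocking set of $P$ has at least $n+1$ points. $\blacksquare$

In particular, the conjecture that $n$ points always suffice is false.

## Linear excess, and even $n$

**Proof of Theorem 2.** **Step 1.** *For odd $n\ge10^{10}-1$ we solve (13) for $r$.* Take $P$ as above. Then $K\ge10^7$ and $n\le101K+31508\le102K$. Since $B\ge(K-402)/3$ and $5\pi+272\cdot6\cdot10^{-6}<15.8$, (13) gives
$$2\cdot10^{-6}(K-402)\le\frac{0.06B}H\le\pi+15.8\,r .$$
For $K\ge10^7$ we have $2\cdot10^{-6}(K-402)-\pi\ge1.58\cdot10^{-6}K$, because $0.42\cdot10^{-6}K\ge4.2>\pi+10^{-3}$. So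
$$r\ge10^{-7}K\ge10^{-7}\frac n{102}\ge9\cdot10^{-10}n,$$
and every blocking set has at least $(1+9\cdot10^{-10})n$ points.

**Step 2.** *For even $n\ge10^{10}$ we add one point to an odd example.* The disc chain is not available directly. Let $P$ be the set of Step 1 with $n-1$ points. Add a point $p$ just outside an edge of $\mathrm{conv}P$, generically, so that $P'=P\cup\{p\}$ is in convex and general position. If $Q'$ blocks $P'$, then every circle through two points of $P$ contains a point of $P'\cup Q'=P\cup(Q'\cup\{p\})$ in its interior. So $Q'\cup\{p\}$ blocks $P$. Hence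
$$|Q'|\ge(1+9\cdot10^{-10})(n-1)-1=n+9\cdot10^{-10}(n-1)-2\ge(1+10^{-10})n,$$
because $8\cdot10^{-10}n\ge8>2+9\cdot10^{-10}$. $\blacksquare$
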